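\title{A graph with distinguishing index two and no asymmetric orientation}

\begin{abstract}
The symmetries of a graph can be destroyed by coloring its edges or by orienting them. An orientation makes one binary choice per edge, as a coloring with two colors does, and it destroys for free every automorphism that exchanges the ends of an edge. We show that orientations can nevertheless be weaker: there is a connected graph with distinguishing index $2$ all of whose orientations have a nontrivial automorphism. More generally, for every $j\ge 1$ there is a connected graph with distinguishing index $2j$ for which the least distinguishing index of an orientation is $j+1$. No such example is a tree or a graph in which no automorphism exchanges the ends of an edge. The proof compares regular orbits on colorings and on orientations by M\"obius inversion in the subgroup lattice of a solvable group of order $2^{16}\cdot 34$.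
\end{abstract}

\section{Introduction}

All graphs are finite and simple, and $[k]=\{1,\dots,k\}$ for $k\ge 1$. A \emph{$k$-coloring} of a graph $G$ is any map $\gamma\colon E(G)\to[k]$; it need not be proper or use every color. It \emph{breaks} an automorphism $\varphi$ if $\gamma(\varphi(x)\varphi(y))\ne\gamma(xy)$ for some edge $xy$, and it is \emph{distinguishing} if it breaks every nontrivial automorphism of $G$. The \emph{distinguishing index} $D'(G)$ is the least $k$ for which $G$ has a distinguishing $k$-coloring. It is considered for connected graphs other than $K_2$, whose nontrivial automorphism is broken by no coloring.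

An automorphism of a digraph is a permutation of the vertices that preserves the arcs with their directions, and an arc coloring breaks it if it maps some arc to an arc of another color. The distinguishing index $D'(\overrightarrow{G})$ of a digraph is the least number of colors in an arc coloring that breaks every nontrivial automorphism of $\overrightarrow{G}$; thus $D'(\overrightarrow{G})=1$ exactly when $\operatorname{Aut}(\overrightarrow{G})$ is trivial. An \emph{orientation} of a graph $G$ is a digraph obtained by choosing one of the two directions for each edge, and
\[
OD'^{-}(G)=\min\{D'(\overrightarrow{G}) : \overrightarrow{G}\text{ an orientation of }G\}.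
\]

The two parameters have a common description. Let a finite group $P$ act on a graph $X$ by automorphisms. Let $\mathcal C_k(X)$ be the set of $k$-colorings of $X$, and let $\mathcal O_j(X)$ be the set of \emph{$j$-colored orientations}, that is, orientations together with a map from the arcs to $[j]$. The group $P$ acts on both sets by carrying colors and directions along. A point of a set on which $P$ acts is \emph{$P$-rigid} if its stabilizer is trivial. Since $\operatorname{Aut}(\overrightarrow{G})$ is the stabilizer of the orientation $\overrightarrow{G}$ in $\operatorname{Aut}(G)$,
\begin{equation}\label{eq:rigid}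
\begin{aligned}
D'(G)&=\min\{k:\ \mathcal C_k(G)\text{ has an }\operatorname{Aut}(G)\text{-rigid point}\},\\
OD'^{-}(G)&=\min\{j:\ \mathcal O_j(G)\text{ has an }\operatorname{Aut}(G)\text{-rigid point}\}.
\end{aligned}
\end{equation}
A rigid coloring stays rigid when an arbitrary orientation is added, so $OD'^{-}(G)\le D'(G)$.

One expects to save a factor of two, because an edge has $2j$ possible states in a $j$-colored orientation, as many as in a $2j$-coloring. The star $K_{1,m}$ with $m\ge2$ behaves exactly so: its edges must receive pairwise different states, which gives $D'=m$ and $OD'^{-}=\lceil m/2\rceil$. Orientations can save more. Say that an automorphism \emph{inverts} the edge $xy$ if it exchanges $x$ and $y$. Such an automorphism is broken by every orientation, whereas a coloring must break it on some other edge. For the triangle $D'=3$, since two edges of equal color can be exchanged, but the orientation with a source and a sink has no symmetry, so $OD'^{-}=1$. In general, each single automorphism preserves at most as many orientations as $2$-colorings (Lemma~\ref{lem:fix}). This suggests the following conjecture, which comes from the paper of Gorzkowska and Kwa\'sny~\cite{GK}.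

\begin{quote}
\emph{If $G$ is a connected graph with $D'(G)=2$, then $OD'^{-}(G)=1$.}
\end{quote}

We show that the conjecture is false.

\begin{theorem}\label{thm:main}
For every $j\ge1$ there is a connected graph $G_j$ with $D'(G_j)=2j$ and $OD'^{-}(G_j)=j+1$. In particular, $G_1$ is a connected graph with $D'(G_1)=2$ and $OD'^{-}(G_1)=2$.
\end{theorem}

\begin{proposition}\label{prop:positive}
\begin{enumerate}
\item[(a)] If no automorphism of the connected graph $G\ne K_2$ inverts an edge, then $OD'^{-}(G)=\lceil D'(G)/2\rceil$.
\item[(b)] If $T\ne K_2$ is a tree, then $OD'^{-}(T)\le\lceil D'(T)/2\rceil$.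
\end{enumerate}
\end{proposition}

Thus the inequality $OD'^{-}\le\lceil D'/2\rceil$, whose case $D'=2$ is the conjecture, holds for trees and for graphs without inverted edges, and it fails for every even value of $D'$. When $D'=2$, both possible values of $OD'^{-}$ occur: $1$ for $K_{1,2}$ and $2$ for $G_1$.

The heuristic fails because a rigid point must avoid the \emph{union} of the fixed-point sets of all nontrivial automorphisms, and smaller sets that overlap less can have a larger union. Section~\ref{sec:moebius} measures this union by M\"obius inversion and works out the count for the rotation group of the cube, where the mechanism is visible but has the wrong sign. Section~\ref{sec:group} constructs a group acting on a perfect matching with the right sign: there are exactly $j$ more orbits of rigid $2j$-colorings than of rigid $j$-colored orientations. Section~\ref{sec:graph} builds a connected graph in which many copies of the matching must carry inequivalent rigid structures and no other edge can help, and Section~\ref{sec:proof} completes the proof.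

\section{Graphs without inverted edges, and trees}\label{sec:positive}

Inverted edges are the only source of difference between colorings and colored orientations.

\begin{lemma}\label{lem:fix}
Let a finite group $K$ act on a graph $X$ by automorphisms, with $\omega(K)$ orbits on $E(X)$, and let $j\ge1$. Then $K$ fixes exactly $(2j)^{\omega(K)}$ points of $\mathcal C_{2j}(X)$. If some element of $K$ inverts an edge, then $K$ fixes no point of $\mathcal O_j(X)$. Otherwise there is a $K$-equivariant bijection $\mathcal O_j(X)\to\mathcal C_{2j}(X)$, and $K$ fixes exactly $(2j)^{\omega(K)}$ points of $\mathcal O_j(X)$.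
\end{lemma}

\begin{proof}
A coloring is fixed by $K$ if and only if it is constant on each orbit of edges, and an element that inverts an edge reverses the direction of that edge. Suppose that no element inverts an edge. In each orbit choose an edge $xy$, direct it from $x$ to $y$, and direct $\varphi(x)\varphi(y)$ from $\varphi(x)$ to $\varphi(y)$ for every $\varphi\in K$. If $\varphi$ and $\psi$ gave opposite directions to the same edge, then $\psi^{-1}\varphi$ would invert $xy$. So this defines a $K$-invariant orientation $o^*$. Send a $j$-colored orientation to the coloring with colors in $[j]\times\{+,-\}$ that records, for each edge, its color and whether its direction agrees with $o^*$. This map is a bijection, and it is equivariant because $o^*$ is invariant.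
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:positive}]
(a) By Lemma~\ref{lem:fix} with $K=\operatorname{Aut}(G)$, the set $\mathcal O_j(G)$ has a rigid point if and only if $\mathcal C_{2j}(G)$ has one, that is, if and only if $2j\ge D'(G)$. Now apply \eqref{eq:rigid}.

(b) Recall that the center of a tree, the set of vertices of least eccentricity, is one vertex or two adjacent vertices, and that every automorphism preserves it. An automorphism that inverts an edge $xy$ exchanges the two components of $T-xy$, so the center meets both components and equals $\{x,y\}$. Hence, if the center is a vertex, no edge is inverted and (a) applies.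

Let the center be $\{x,y\}$ and $e=xy$. An invariant reference orientation may not exist, but it is enough to have one for the automorphisms that fix $x$, and the direction of $e$ will break all the others. Let $A$ be the set of vertices at even distance from $x$; every edge has exactly one end in $A$. Put $j=\lceil D'(T)/2\rceil$ and let $\gamma$ be a distinguishing coloring with colors in $[j]\times\{+,-\}$. Direct $e$ from $x$ to $y$. Direct any other edge out of $A$ if its sign is $+$ and into $A$ if its sign is $-$. Give each arc the first coordinate of its color under $\gamma$. An automorphism $\varphi$ that preserves this colored orientation maps $e$ to itself without inverting it, so it fixes $x$ and preserves $A$. It therefore preserves the signs of the edges other than $e$, and $\gamma(\varphi(e))=\gamma(e)$ because $\varphi(e)=e$. So $\varphi$ preserves $\gamma$ and is trivial.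
\end{proof}

\begin{example}\label{ex:doublestar}
The inequality in (b) can be strict. Let $T$ consist of an edge $xy$ with two leaves attached to $x$ and two to $y$. In a distinguishing $2$-coloring the two leaf edges at $x$ would have the colors $1,2$, and so would those at $y$; then an automorphism exchanging $x$ and $y$ preserves the coloring. So $D'(T)\ge3$. Directing one leaf edge in and one out at each of $x$ and $y$, and $xy$ arbitrarily, leaves no symmetry, so $OD'^{-}(T)=1$.
\end{example}

\section{Counting regular orbits}\label{sec:moebius}

An orbit of a finite group $P$ on a finite set $Y$ is \emph{regular} if its points are $P$-rigid; it then has $|P|$ points. Let $R(Y)$ be the number of regular orbits. We want an action on a graph $X$ with $R(\mathcal C_{2j}(X))>R(\mathcal O_j(X))$.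

\subsection*{The M\"obius function}
For a finite group $K$ let $\mu(K)$ be the value $\mu(1,K)$ of the M\"obius function of the subgroup lattice. It is defined by $\mu(1)=1$ and $\sum_{L\le K}\mu(L)=0$ for $K\ne1$, and it depends only on the isomorphism type of $K$. A group of prime order has $\mu=-1$. A dihedral group of order $2p$, with $p$ an odd prime, has as proper subgroups the trivial group, $p$ groups of order $2$ and one group of order $p$, so $\mu=-(1-p-1)=p$.

\begin{lemma}\label{lem:difference}
Let a finite group $P$ act on a graph $X$ by automorphisms, and let $\mathcal I$ be the set of subgroups of $P$ containing an element that inverts an edge. Then for $j\ge1$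
\[
|P|\,\bigl(R(\mathcal C_{2j}(X))-R(\mathcal O_j(X))\bigr)=\sum_{K\in\mathcal I}\mu(K)\,(2j)^{\omega(K)}.
\]
\end{lemma}

\begin{proof}
If $P$ acts on a finite set $Y$, then $K$ fixes $y$ exactly when $K$ lies in the stabilizer $P_y$, so
\[
\sum_{K\le P}\mu(K)\,|\operatorname{Fix}_Y(K)|=\sum_{y\in Y}\ \sum_{K\le P_y}\mu(K)=|\{y: P_y=1\}|=|P|\,R(Y).
\]
Subtract this identity for $Y=\mathcal O_j(X)$ from the one for $Y=\mathcal C_{2j}(X)$. By Lemma~\ref{lem:fix}, the terms with $K\notin\mathcal I$ cancel and the terms with $K\in\mathcal I$ are as stated.
\end{proof}

An involution that inverts an edge, as in the triangle and in Example~\ref{ex:doublestar}, contributes $-(2j)^{\omega}$ with $\omega\ge|E(X)|/2$, a large term in favor of orientations. To reach a positive sum we let only elements of order $4$ invert edges, because the cyclic group of order $4$ has $\mu=-(1-1)=0$. The larger subgroups in $\mathcal I$ are controlled by Weisner's theorem \cite{Weisner}, the dual of \cite[Cor.~3.9.3]{Stanley}, which we need only for subgroup lattices.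

\begin{lemma}[Weisner's theorem]\label{lem:weisner}
If $N\ne1$ is a normal subgroup of a finite group $K$, then $\sum_{L\le K,\ LN=K}\mu(L)=0$.
\end{lemma}

\begin{proof}
For $N\le Y\le K$ let $g(Y)$ be the sum of $\mu(L)$ over the subgroups $L$ with $LN=Y$. Since $LN\le Y$ is equivalent to $L\le Y$, we get $\sum_{N\le Z\le Y}g(Z)=\sum_{L\le Y}\mu(L)=0$. Induction on $|Y|$ gives $g(Y)=0$ for all such $Y$.
\end{proof}

A \emph{complement} of a normal subgroup $N$ of $K$ is a subgroup $L$ with $LN=K$ and $L\cap N=1$; it is isomorphic to $K/N$.

\begin{lemma}\label{lem:mu}
Let $K$ be a finite group.
\begin{enumerate}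
\item[(a)] If $K$ is a $2$-group with an element $u$ of order $4$, then $\mu(K)=0$.
\item[(b)] If $N$ is an abelian minimal normal subgroup of $K$ with exactly $r$ complements, then $\mu(K)=-r\,\mu(K/N)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\Phi$ be the Frattini subgroup, the intersection of the maximal subgroups of $K$; it is normal. Every maximal subgroup of a $2$-group has index $2$ and so contains all squares; hence $1\ne u^2\in\Phi$. A proper subgroup $L$ lies in a maximal subgroup, which also contains $\Phi$, so $L\Phi\ne K$. Lemma~\ref{lem:weisner} with $N=\Phi$ has the single term $\mu(K)$.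

(b) Let $LN=K$. The subgroup $L\cap N$ is normalized by $L$ because $N$ is normal, and by $N$ because $N$ is abelian. So it is normal in $K$ and equals $N$ or $1$. In the first case $L=K$, in the second $L$ is a complement. Lemma~\ref{lem:weisner} reads $\mu(K)+r\,\mu(K/N)=0$.
\end{proof}

\subsection*{The matching of an element of order four}
Let $P$ be a finite group, $u\in P$ an element of order $4$, and $M=\langle u^2\rangle$. Let $B=B(P,u)$ be the graph whose vertices are the left cosets $gM$ and whose edges are the pairs $e_g=\{gM,guM\}$. The map $gM\mapsto guM$ is well defined because $u$ normalizes $M$, it is an involution because $u^2\in M$, and it has no fixed point because $u\notin M$. So $B$ is a perfect matching with $|P|/4$ edges. The group $P$ acts on $B$ by left multiplication, and $he_g=e_{hg}$.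

\begin{lemma}\label{lem:matching}
Suppose that $\mu(K)=0$ for every proper subgroup $K$ of $P$ containing $u$. Then $R(\mathcal C_{2j}(B))-R(\mathcal O_j(B))=2j\,\mu(P)/|P|$ for all $j\ge1$.
\end{lemma}

\begin{proof}
An element $h$ inverts $e_g$ if and only if $g^{-1}hg$ inverts $e_1=\{M,uM\}$, that is, $g^{-1}hg\in uM=\{u,u^{-1}\}$. So $K\in\mathcal I$ if and only if a conjugate of $K$ contains $u$. Conjugate subgroups have the same $\mu$, so only $K=P$ contributes in Lemma~\ref{lem:difference}, and $\omega(P)=1$.
\end{proof}

\begin{example}[the cube]\label{ex:cube}
Let $P\cong S_4$ be the rotation group of a cube and $u$ a quarter-turn about the axis through a face. The stabilizer of a diagonal of that face is $\langle u^2\rangle$, and $u$ exchanges the two diagonals. So the vertices of $B$ are the $12$ face diagonals, and each face gives one edge, joining its two diagonals. A $2$-coloring of $B$ is a set $S$ of faces, and an orientation of $B$ is a choice of one diagonal, the head of the arc, on each face.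

Color the vertices of the cube black and white so that adjacent vertices differ. Each face has a black and a white diagonal, so an orientation is also a set $S$ of faces, those on which the black diagonal is chosen. The two actions differ as follows. Half-turns about face axes and third-turns about vertex axes preserve black and white; these \emph{even} rotations $g$ send $S$ to $gS$ in both actions. Quarter-turns and half-turns about edge axes exchange black and white; these \emph{odd} rotations send the coloring $S$ to $gS$ and the orientation $S$ to the complement of $gS$. Up to complementation the $64$ sets $S$ are of six types.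
\begin{center}
\begin{tabular}{lcl}
type of $S$ or of its complement & number & a rotation $g\ne1$ with $gS=S$\\
\hline
empty & $2$ & any even rotation\\
one face & $12$ & half-turn about that face\\
two opposite faces & $6$ & half-turn about these faces\\
three faces at a vertex & $8$ & third-turn about that vertex\\
three faces in a strip & $12$ & half-turn about the middle face\\
two adjacent faces & $24$ & half-turn about the common edge
\end{tabular}
\end{center}
No coloring is rigid, so $R(\mathcal C_2(B))=0$. In the first five rows the rotation is even, so these orientations are not rigid either. In the last row the listed rotation is the only one and it is odd, so no nontrivial even rotation fixes the orientation $S$; an odd rotation changes $|S|$ from $2$ to $4$ or back. These $24$ orientations form one regular orbit, and $R(\mathcal O_1(B))=1$.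

Lemma~\ref{lem:matching} predicts this. A proper subgroup of $S_4$ containing the $4$-cycle $u$ has order $4$ or $8$, because the only subgroup of order $12$ is $A_4$; so it has $\mu=0$ by Lemma~\ref{lem:mu}(a). The normal subgroup of order $4$ is minimal normal, and its complements are the four point stabilizers $S_3$, which are dihedral of order $6$. So $\mu(S_4)=-4\cdot3=-12$, and the difference of the counts is $2\cdot(-12)/24=-1$.
\end{example}

\section{A group with positive M\"obius number}\label{sec:group}

In the cube only the whole group contributes, but $\mu(S_4)$ is negative. By Lemma~\ref{lem:mu}(b), each further abelian layer with complements changes the sign. The new layer must be entangled with $u$, however. In $S_4\times C_5$ the only complement of $C_5$ is $S_4$, so $\mu=+12$; but the proper subgroup $S_4$ still contains $u$ and has five orbits on edges, so it contributes $-12\cdot2^5$ against $12\cdot 2$.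

View $S_4$ as the group of the $24$ maps $z\mapsto\delta(z)+v$ of $\mathbb F_4$, where $\delta$ lies in the dihedral group generated by multiplication by a cube root of unity and by squaring. We replace $\mathbb F_4$ by a sum of two fields $\mathbb F_2[\zeta]$, with $\zeta$ of odd prime order $p$, and let $u^2$ involve both. A field automorphism must invert $\zeta$, so $-1$ should be a power of $2$ modulo $p$. The two summands must be nonisomorphic modules, so some nonzero residue should not be a power of $2$. The primes $3,5,11,13$ fail the second condition, $7$ fails the first, and $17$ satisfies both.

Let $\zeta\in\mathbb F_{256}^*$ have order $17$, which is possible because $255=15\cdot17$. Let $V=V_1\oplus V_2$ with $V_1=V_2=\mathbb F_{256}$, regarded as a vector space over $\mathbb F_2$, and define the $\mathbb F_2$-linear maps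
\[
\rho(x,y)=(\zeta x,\zeta^3y),\qquad \tau(x,y)=(x^{16},y^{16}).
\]
Then $\rho^{17}=\tau^2=1$ and $\tau\rho\tau(x,y)=(\zeta^{16}x,\zeta^{48}y)=(\zeta^{-1}x,\zeta^{-3}y)=\rho^{-1}(x,y)$, so $D=\langle\rho,\tau\rangle$ is dihedral of order $34$. Let $P=V\rtimes D$ be the group of affine maps $z\mapsto\delta(z)+v$ with $\delta\in D$ and $v\in V$. It has order $2^{16}\cdot34$. We identify $V$ with the normal subgroup of translations; taking linear parts gives $P/V\cong D$, and conjugation by a map with linear part $\delta$ sends the translation $v$ to $\delta(v)$. The subgroups $V_1,V_2$ are $D$-invariant, hence normal in $P$.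

\begin{lemma}\label{lem:submodules}
The $\rho$-invariant subgroups of $V$ are $0,V_1,V_2,V$. Consequently, if $K\le P$ and $KV=P$, then $K\cap V\in\{0,V_1,V_2,V\}$.
\end{lemma}

\begin{proof}
A proper subfield of $\mathbb F_{256}$ has $2^d$ elements with $d\in\{1,2,4\}$, and $17$ divides none of $1,3,15$. So $\mathbb F_2[\zeta]=\mathbb F_2[\zeta^3]=\mathbb F_{256}$, and a $\rho$-invariant subgroup of $V_i$ is an $\mathbb F_{256}$-subspace, that is, $0$ or $V_i$. Let $f_1,f_2$ be the minimal polynomials of $\zeta,\zeta^3$ over $\mathbb F_2$. The roots of $f_1$ are the $\zeta^{e}$ with $e$ a power of $2$ modulo $17$, that is, $e\in\{1,2,4,8,16,15,13,9\}$. Since $3$ is not in this set, $f_1\ne f_2$, and these irreducible polynomials have no common root. Let $U$ be $\rho$-invariant and $(x,y)\in U$. Then $U$ contains $f_1(\rho)(x,y)=(0,f_1(\zeta^3)y)$ and $f_2(\rho)(x,y)=(f_2(\zeta)x,0)$, where $f_1(\zeta^3)\ne0\ne f_2(\zeta)$. So $V_2\le U$ if $y\ne0$ and $V_1\le U$ if $x\ne0$, which proves the first claim. If $KV=P$, then $K$ has an element with linear part $\rho$, and conjugation by it preserves $K\cap V$.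
\end{proof}

Choose $a,b\in\mathbb F_{256}\setminus\mathbb F_{16}$ and let $u\in P$ be the map $z\mapsto\tau(z)+(a,b)$. Then $u^2$ is the translation by $(a^{16}+a,\,b^{16}+b)$. Since $\mathbb F_{16}$ is the set of solutions of $x^{16}=x$, both coordinates are nonzero. So $u^2\notin V_1\cup V_2$, and $u$ has order $4$.

\begin{lemma}\label{lem:A}
Every proper subgroup $K$ of $P$ containing $u$ is a $2$-group, and so $\mu(K)=0$. Moreover $P=\langle\rho,u\rangle$.
\end{lemma}

\begin{proof}
Let $u\in K\le P$. The group $KV/V\cong K/(K\cap V)$ of linear parts contains $\tau$, so its order is an even divisor of $34$. If the order is $2$, then $K$ is a $2$-group, and $\mu(K)=0$ by Lemma~\ref{lem:mu}(a). If the order is $34$, then $KV=P$, and $K\cap V$ contains $u^2\notin V_1\cup V_2$. By Lemma~\ref{lem:submodules}, $K\cap V=V$, so $K=P$. Finally, $\langle\rho,u\rangle$ is not a $2$-group.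
\end{proof}

\begin{lemma}\label{lem:B}
$\mu(P)=2^{16}\cdot17=|P|/2$.
\end{lemma}

\begin{proof}
We remove $V_1$ and $V_2$ one at a time with Lemma~\ref{lem:mu}(b), down to $\mu(D)=17$. The group $D$ acts faithfully on $V_i$, because every nontrivial normal subgroup of $D$ contains $\rho$. Let $W_i=V_i\rtimes D$ be the group of affine maps of $V_i$ with linear part in $D$. The action on one coordinate gives $P/V_2\cong W_1$ and $P/V_1\cong W_2$, with $V$ mapping onto the translations. By Lemma~\ref{lem:submodules}, $V_i$ is a minimal normal subgroup of $W_i$ and of $P$.

\emph{The complements of $V_i$ in $W_i$ are the $256$ point stabilizers.} The stabilizer of a point $v\in V_i$ is the conjugate of $D$ by the translation $v$, hence a complement. An element of order $17$ of $W_i$ has linear part $\rho^k\ne1$, so it has the form $z\mapsto\lambda z+v$ with $\lambda\ne1$ and has exactly one fixed point. Hence different points have different stabilizers. Let $X\cong D$ be any complement and $T$ its normal subgroup of order $17$. Then $X$ permutes the fixed points of $T$, so it fixes the unique one, and it equals the stabilizer of that point because both have order $34$. Therefore $\mu(W_i)=-256\cdot17$.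

\emph{$V_1$ has $256$ complements in $P$.} Let $X$ be a complement. Then $XV=P$ and $|X\cap V|=|X|\,|V|/|P|=|V|/256=256$. As $X\cap V_1=1$, Lemma~\ref{lem:submodules} gives $X\cap V=V_2$. So $X/V_2$ has order $34$ and meets $V/V_2$ trivially; it is a complement of $V/V_2$ in $P/V_2\cong W_1$. Conversely, if $Y\ge V_2$ and $Y/V_2$ is such a complement, then $Y\cap V=V_2$, so $Y\cap V_1=1$, and $|Y|=256\cdot34=|P|/|V_1|$; thus $Y$ is a complement of $V_1$. The two families are in bijection, and the second has $256$ members. Therefore $\mu(P)=-256\,\mu(W_2)=2^{16}\cdot17$.
\end{proof}

From now on $B=B(P,u)$ and $M=\langle u^2\rangle$ for this $P$ and $u$. Lemmas~\ref{lem:matching}, \ref{lem:A} and~\ref{lem:B} give the key count.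

\begin{proposition}\label{prop:count}
For every $j\ge1$ we have $R(\mathcal C_{2j}(B))-R(\mathcal O_j(B))=j$. In particular $R(\mathcal C_{2j}(B))\ge1$.
\end{proposition}

\begin{remark}
Both choices behind Lemma~\ref{lem:A} matter. If $a=0$, then $u$ lies in the proper subgroup $V_2D\cong W_2$, whose M\"obius number is negative. The same happens if $\zeta^3$ is replaced by $\zeta$ and $a=b$: then $u$ lies in the proper subgroup $\{(x,x)\}D\cong W_1$.
\end{remark}

\section{From the matching to a connected graph}\label{sec:graph}

Proposition~\ref{prop:count} compares numbers of rigid structures, while Theorem~\ref{thm:main} concerns existence. The star shows how to pass from one to the other: its $m$ edges are interchangeable, so a rigid structure exists exactly when $m$ different states are available. We likewise take $m$ interchangeable copies of $B$. Two difficulties arise. The matching $B$ has far more automorphisms than those from $P$, so each copy needs a frame that cuts its group down to $P$. The edges of the frame would then carry colors or directions of their own, which could break all symmetries, so they must be made useless.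

In this section $\mathcal S$ stands either for $\mathcal C_k$, with $\sigma=k$, or for $\mathcal O_j$, with $\sigma=2j$. A point of $\mathcal S(X)$ assigns to each vertex $x$ and each neighbor $w$ a \emph{state} $s(x,w)$: the color of $xw$ in the first case, and the color together with the direction, toward $x$ or away from $x$, in the second. There are $\sigma$ states, the structure on the edge $xw$ is determined by $s(x,w)$, and an automorphism $\varphi$ carries the structure on $xw$ to that on $\varphi(x)\varphi(w)$ exactly when $s(\varphi(x),\varphi(w))=s(x,w)$.

\subsection*{Making edges useless}
Let $H$ be a connected graph whose edges are divided into \emph{live} and \emph{dead} edges, with every vertex incident with a dead edge. Let $L$ be the spanning subgraph formed by the live edges and $\Gamma$ the group of automorphisms of $H$ that preserve $L$. For $n\ge3$ let $H^{(n)}$ be obtained from $H$ by deleting each dead edge $xy$ and adding $n$ new \emph{internal} vertices, each adjacent to $x$ and $y$ only (Figure~\ref{fig:frame}, right). The vertices of $H$ are the \emph{core} vertices. The graph $H^{(n)}$ is simple and connected. The internal vertices of $xy$ are twins, so a rigid structure must tell them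 apart. If $n=\sigma^2$, this uses up every possibility, all dead edges look alike, and they say nothing about the core.

\begin{lemma}\label{lem:padding}
Let $G=H^{(n)}$, and consider $\mathcal S(G)$ under $\operatorname{Aut}(G)$ and $\mathcal S(L)$ under $\Gamma$.
\begin{enumerate}
\item[(a)] If $\sigma^2<n$, then $\mathcal S(G)$ has no rigid point.
\item[(b)] If $\sigma^2\ge n$ and $\mathcal S(L)$ has a rigid point, then so does $\mathcal S(G)$.
\item[(c)] If $\sigma^2=n$ and $\mathcal S(G)$ has a rigid point, then so does $\mathcal S(L)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Internal vertices have degree $2$ in $G$. Core vertices have degree at least $n\ge3$, because each is incident with a dead edge. So every automorphism of $G$ permutes the core. Live edges are the edges of $G$ between core vertices, and dead edges are the pairs of core vertices with a common neighbor of degree $2$. Hence every automorphism of $G$ restricts to an element of $\Gamma$.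

Given a point of $\mathcal S(G)$ and an internal vertex $w$ of the dead edge $xy$, call $(s(x,w),s(y,w))$ the \emph{pair} of $w$. If two internal vertices of $xy$ have the same pair, their transposition is a nontrivial automorphism fixing the point. So in a rigid point the $n$ internal vertices of a dead edge have different pairs. There are $\sigma^2$ pairs, and (a) follows.

(b) Extend a rigid point of $\mathcal S(L)$ to $G$ by giving the internal vertices of each dead edge different pairs. An automorphism fixing the extension restricts to an element of $\Gamma$ fixing the rigid point, so it fixes every core vertex. It then permutes the internal vertices of each dead edge and preserves their pairs, so it fixes them too.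

(c) Take a rigid point of $\mathcal S(G)$. Since $n=\sigma^2$, each pair occurs exactly once at each dead edge. Let $\psi\in\Gamma$ fix the restriction of the point to $L$. For an internal vertex $w$ of $xy$, let $\psi(w)$ be the unique internal vertex $w'$ of the dead edge $\psi(x)\psi(y)$ with $s(\psi(x),w')=s(x,w)$ and $s(\psi(y),w')=s(y,w)$. The condition is symmetric in $x$ and $y$, and it defines a bijection between the two sets of internal vertices. The extended $\psi$ is an automorphism of $G$ that preserves the structure on every edge. It is therefore trivial, and so $\psi=1$ in $\Gamma$.
\end{proof}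

\subsection*{The frame}
The frame is the Cayley digraph of $P$ for the generators $s_1=\rho$ and $s_2=u$ of Lemma~\ref{lem:A}, with directions and labels of arcs encoded by pendant paths. A \emph{tag of length $\ell$} at a vertex $x$ is a path $x\,x^1\cdots x^\ell$ on new vertices $x^1,\dots,x^\ell$, the \emph{tag vertices}. The graph $H_0$ has the vertices
\begin{itemize}
\item $a_g$ for $g\in P$, each with a tag of length $1$,
\item $b_Z$ for $Z\in P/M$, each with a tag of length $2$,
\item $p_{g,i}$ and $q_{g,i}$ for $g\in P$ and $i\in\{1,2\}$, with tags of lengths $2i+1$ and $2i+2$,
\end{itemize}
and the tag vertices. Its dead edges are the edges of the tags and $a_gb_{gM}$, $a_gp_{g,i}$, $p_{g,i}q_{g,i}$, $q_{g,i}a_{gs_i}$. Its live edges are the $b_{gM}b_{guM}$, which form a copy of $B$. Since $s_1,s_2$ generate $P$, the vertices $a_g$ lie in one component, and $H_0$ is connected. Each $h\in P$ acts on $H_0$ by $a_g\mapsto a_{hg}$, $b_Z\mapsto b_{hZ}$, $p_{g,i}\mapsto p_{hg,i}$, $q_{g,i}\mapsto q_{hg,i}$, with tags following their base vertices. This is an automorphism, and on the live edges it is the action of $P$ on $B$.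

For $m\ge1$ let $H_m$ consist of $m$ disjoint copies of $H_0$ and a vertex $r$ joined by dead edges to all vertices $a_g$ of all copies. It is connected, and every vertex is incident with a dead edge.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[v/.style={circle,fill,inner sep=1.5pt},w/.style={circle,draw,inner sep=1.5pt}]
\node[v,label=above:$r$] (r) at (2.25,1.5) {};
\node[v,label=left:$a_g$] (a) at (0,0) {};
\node[v,label=above:$p_{g,2}$] (p) at (1.5,0) {};
\node[v,label=above:$q_{g,2}$] (q) at (3,0) {};
\node[v,label=right:$a_{gu}$] (c) at (4.5,0) {};
\node[v,label=left:$b_{gM}$] (b) at (0,-1.5) {};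
\node[v,label=right:$b_{guM}$] (d) at (4.5,-1.5) {};
\draw (r)--(a)--(p)--(q)--(c)--(r) (a)--(b) (c)--(d);
\draw[ultra thick] (b)--(d);
\draw[dotted,thick] (a)--+(-0.2,0.5) node[above]{$1$} (c)--+(0.2,0.5) node[above]{$1$}
 (p)--+(0,-0.5) node[below]{$5$} (q)--+(0,-0.5) node[below]{$6$}
 (b)--+(0,-0.5) node[below]{$2$} (d)--+(0,-0.5) node[below]{$2$};
\node[v,label=left:$x$] (x) at (7,-0.3) {};
\node[v,label=right:$y$] (y) at (10,-0.3) {};
\node[w,label=above:{$(1,1)$}] (w1) at (8.5,1.05) {};
\node[w,label=above:{$(1,2)$}] (w2) at (8.5,0.15) {};
\node[w,label=below:{$(2,1)$}] (w3) at (8.5,-0.75) {};
\node[w,label=below:{$(2,2)$}] (w4) at (8.5,-1.65) {};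
\draw (x)--(w1)--(y) (x)--(w2)--(y) (x)--(w3)--(y) (x)--(w4)--(y);
\end{tikzpicture}
\caption{Left: part of the frame $H_m$. The thick edge is live, the thin edges are dead, and a dotted line with label $\ell$ stands for a pendant path of $\ell$ dead edges. Right: a dead edge $xy$ replaced by four internal vertices. In a distinguishing $2$-coloring, each of the four pairs of colors on the edges to $x$ and to $y$ occurs exactly once.}
\label{fig:frame}
\end{figure}

\begin{lemma}\label{lem:aut}
The automorphisms of $H_m$ are exactly the maps that fix $r$ and, for some $\pi\in S_m$ and $h_1,\dots,h_m\in P$, send copy $t$ to copy $\pi(t)$ by the action of $h_t$. All of them preserve the live edges, so $\Gamma=\operatorname{Aut}(H_m)\cong P\wr S_m$.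
\end{lemma}

\begin{proof}
These maps are automorphisms preserving the live edges. Conversely, let $\psi$ be an automorphism. Tag vertices have degree $1$ or $2$. The vertices $p_{g,i},q_{g,i}$ have degree $3$, the $b_Z$ have degree $4$, the $a_g$ have degree $7$, and $r$ has degree $m|P|$. So $\psi$ permutes the tag vertices. The components of the subgraph they induce are the paths $x^1\cdots x^\ell$, each with the single outside neighbor $x$. Hence $\psi$ maps a vertex with a tag of length $\ell$ to such a vertex, and its tag follows. The six tag lengths are different, so $\psi$ preserves the types $a$, $b$, $p_{\cdot,i}$, $q_{\cdot,i}$, and it fixes $r$, the only vertex of degree at least $3$ without a tag. Thus $\psi$ permutes the components of $H_m-r$, which are the copies.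

Regard the restriction of $\psi$ to one copy as an automorphism of $H_0$, and write $\psi(a_g)=a_{f(g)}$. The vertex $a_g$ has exactly one neighbor of type $p_{\cdot,i}$, namely $p_{g,i}$; this has exactly one neighbor of type $q_{\cdot,i}$, namely $q_{g,i}$; and this has exactly one neighbor of type $a$, namely $a_{gs_i}$. So $\psi(p_{g,i})=p_{f(g),i}$, $\psi(q_{g,i})=q_{f(g),i}$ and $f(gs_i)=f(g)s_i$. Every element of the finite group $P$ is a product of the $s_i$, so $f(g)=hg$ with $h=f(1)$. Finally $b_{gM}$ is the only neighbor of $a_g$ of type $b$, so $\psi(b_{gM})=b_{hgM}$.
\end{proof}

\begin{lemma}\label{lem:wreath}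
For $H=H_m$, the set $\mathcal S(L)$ has a $\Gamma$-rigid point if and only if $R(\mathcal S(B))\ge m$.
\end{lemma}

\begin{proof}
A point of $\mathcal S(L)$ is a tuple $(y_1,\dots,y_m)$ of points of $\mathcal S(B)$, and the automorphism given by $\pi,h_1,\dots,h_m$ fixes it if and only if $y_{\pi(t)}=h_ty_t$ for all $t$. Suppose that the $y_t$ lie in $m$ different regular orbits. Then this condition forces $\pi(t)=t$ and $h_t=1$ for all $t$, so the tuple is rigid. Conversely, suppose that the tuple is rigid. If $1\ne h\in P$ fixed $y_t$, then $h$ acting on copy $t$ alone would fix the tuple. If $y_{t'}=hy_t$ with $t\ne t'$, then the map sending copy $t$ to copy $t'$ by $h$ and copy $t'$ to copy $t$ by $h^{-1}$, and fixing the other copies, would fix the tuple. So the $y_t$ lie in $m$ different regular orbits.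
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

To show that one additional arc color suffices, we need to know that two additional edge colors create enough new regular orbits to outweigh the deficit in Proposition~\ref{prop:count}.

\begin{lemma}\label{lem:growth}
For every $j\ge1$ we have $R(\mathcal C_{2j+2}(B))-R(\mathcal C_{2j}(B))\ge j+1$.
\end{lemma}

\begin{proof}
The regular orbits of $(2j+2)$-colorings that use only colors from $[2j]$ number $R(\mathcal C_{2j}(B))$, so it suffices to find $j+1$ regular orbits of colorings that use the color $2j+1$. By Proposition~\ref{prop:count} there is a rigid $2$-coloring $\gamma_0$ of $B$. Name its colors so that the class $A_0$ of color $1$ has $|A_0|\ge|E(B)|/2=|P|/8\ge4$. For $\emptyset\ne A\subsetneq A_0$ and $i\in[2j]\setminus\{2\}$, color $A$ with $2j+1$, color $A_0\setminus A$ with $i$, and color the remaining edges with $2$. An element of $P$ preserving this coloring preserves the class $E(B)\setminus A_0$ of color $2$, hence $\gamma_0$, and is trivial. The orbit of the coloring determines $|A|$, the size of the class of color $2j+1$, and $i$, the only color used besides $2$ and $2j+1$. This gives at least $(2j-1)(|A_0|-1)\ge3(2j-1)\ge j+1$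 regular orbits.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $j\ge1$. Let $m=R(\mathcal C_{2j}(B))$, which is at least $1$ by Proposition~\ref{prop:count}, let $n=(2j)^2\ge4$, and let $G_j=H_m^{(n)}$. This graph is connected. We use \eqref{eq:rigid} throughout.

\emph{$D'(G_j)=2j$.} For $k<2j$ we have $k^2<n$, so $\mathcal C_k(G_j)$ has no rigid point by Lemma~\ref{lem:padding}(a). For $k=2j$, Lemma~\ref{lem:wreath} gives a rigid point of $\mathcal C_{2j}(L)$ by the choice of $m$, and Lemma~\ref{lem:padding}(b) extends it to $G_j$.

\emph{$OD'^{-}(G_j)\ge j+1$.} A colored orientation with at most $j$ colors is a point of $\mathcal O_j(G_j)$, and here $\sigma^2=(2j)^2=n$. If such a point were rigid, then Lemmas~\ref{lem:padding}(c) and~\ref{lem:wreath} would give $R(\mathcal O_j(B))\ge m$. But $R(\mathcal O_j(B))=m-j$ by Proposition~\ref{prop:count}.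

\emph{$OD'^{-}(G_j)\le j+1$.} For $j=1$ this is the inequality $OD'^{-}\le D'$. For any $j$, Proposition~\ref{prop:count} and Lemma~\ref{lem:growth} give
\[
R(\mathcal O_{j+1}(B))=R(\mathcal C_{2j+2}(B))-(j+1)\ge R(\mathcal C_{2j}(B))=m .
\]
So $\mathcal O_{j+1}(L)$ has a rigid point by Lemma~\ref{lem:wreath}. Since $(2j+2)^2\ge n$, Lemma~\ref{lem:padding}(b) extends it to $G_j$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GK}
Aleksandra Gorzkowska and Jakub Kwa\'sny,
\emph{Arc-distinguishing of orientations of graphs},
arXiv:2402.16169 (2024).

\bibitem{Stanley}
Stanley,
\emph{Enumerative Combinatorics I}, 2nd ed.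

\bibitem{Weisner}
Weisner,
Trans. AMS 38 (1935).

\end{thebibliography}
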